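# Diagonal forms over $\mathbb Z[v,v^{-1}]$ of the graded Cartan matrices of Hecke algebras at roots of unity

Throughout, $\mathscr A=\mathbb Z[v,v^{-1}]$, $q=v^2$, and $x\doteq y$ means that $x$ and $y$ agree up to a unit of $\mathscr A$. The units of $\mathscr A$ are the elements $\pm v^n$. The ground field for algebras is $\mathbb C$.

## 1. A pair of dual numbers and a swap

Let $A=\mathbb C[x]/(x^2)$ with $\deg x=2$. This is a familiar algebra: the Hecke algebra of $S_2$ at $\xi=-1$ has one generator $T$ with $(T-\xi)(T+1)=(T+1)^2=0$, so it is $A$ with $x=T+1$. It has one indecomposable projective, $A$ itself, and recording the degrees of its endomorphisms gives the $1\times1$ matrix $(1+v^2)$.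

Now take two copies of $A$ and let $S_2$ swap them: $\mathcal W=A^{\otimes2}\rtimes S_2$. Its degree $0$ part is $\mathbb CS_2$, and its positive part is a nilpotent ideal. So there are two indecomposable graded projectives up to shift, $P_\pm=\mathcal W\otimes_{\mathbb CS_2}(\pm)$, where $+$ and $-$ are the trivial and sign modules. As a graded $S_2$-module, $P_+\cong A\otimes A$. Degree $0$ is spanned by $1$ (trivial), degree $2$ by $x_1,x_2$ (trivial plus sign), degree $4$ by $x_1x_2$ (trivial). Tensoring with the sign gives $P_-$. A homomorphism $P_\varepsilon\to P_{\varepsilon'}$ of degree $j$ is an $S_2$-map from $\varepsilon$ to the degree $j$ part of $P_{\varepsilon'}$, so the matrix of graded dimensions is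
$$C=\begin{pmatrix}1+v^2+v^4&v^2\\ v^2&1+v^2+v^4\end{pmatrix}.$$

At $v=1$ this is $\begin{pmatrix}3&1\\1&3\end{pmatrix}$, whose Smith form is $\mathrm{diag}(1,8)$. With $v$ present we can still clear, because the entry $v^2$ is a unit. Row and column operations over $\mathscr A$ give $\mathrm{diag}(1,\det C)$ up to units, and
$$\det C=(1+v^2+v^4)^2-v^4=(1+v^4)(1+v^2)^2 .$$
With $[2]=v+v^{-1}$ and $[4]=v^3+v+v^{-1}+v^{-3}\doteq(1+v^2)(1+v^4)$ this says that $C$ has the diagonal form $\{1,[2][4]\}$.

Which objects do $1$ and $[2][4]$ belong to? There are two partitions of $4$ into odd parts: $(3,1)$ and $(1,1,1,1)$. In the first no part is repeated; we give it $1$. In the second there are two pairs of equal parts; we let the first pair contribute $[2]$ and the second $[4]$. The partitions of $2$ and $3$ into odd parts, namely $(1,1)$, respectively $(3)$ and $(1,1,1)$, would get $[2]$, respectively $1$ and $[2]$.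

We shall see that $C$ has the same diagonal form as the graded Cartan matrix of the Hecke algebra of $S_4$ at $\xi=-1$. So one asks for the diagonal form of the graded Cartan matrix of the Hecke algebra of $S_n$ at any root of unity, and for a rule that reads it off from partitions. Even the existence of a diagonal form is not automatic.

## 2. Blocks, class regular partitions, and what will be proved

**Definition (equivalence).** For an $N\times N$ matrix $X$ over $\mathscr A$ and a multiset $S=\{s_1,\dots,s_N\}\subset\mathscr A$, write $X\cong_{\mathscr A}S$ if $PXQ=\mathrm{diag}(s_1,\dots,s_N)$ for some $P,Q\in GL_N(\mathscr A)$. We also write $X\cong_{\mathscr A}X'$ for matrices if $PXQ=X'$ for such $P,Q$.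

The relation does not change if the $s_i$, or all of $X$, are multiplied by units. For a linear map $\varphi$ between free modules of equal finite rank, $\varphi\cong_{\mathscr A}\{s_i\}$ means that there are bases $(x_i)$, $(y_i)$ with $\varphi(x_i)=s_iy_i$. The ideal generated by the entries and the determinant up to units are invariants of the relation.

Since $\mathscr A$ is not a principal ideal domain, some matrices have no diagonal form. Take $X=\begin{pmatrix}2&v-1\\0&2\end{pmatrix}$. If $X\cong_{\mathscr A}\{s_1,s_2\}$, then $s_1s_2\doteq4$, and since $\mathscr A$ is factorial, each $s_i$ is $1$, $2$ or $4$ up to a unit. So the ideal $(s_1,s_2)$ is $(1)$ or $(2)$. But the entries of $X$ generate $(2,v-1)$, which is proper and is not $(2)$.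

**Definition (quantum integers).** For $m,k\ge1$ put $[m]_k=\dfrac{v^{km}-v^{-km}}{v^k-v^{-k}}=v^{-k(m-1)}\dfrac{1-q^{km}}{1-q^k}$, and $[m]=[m]_1$. One sees at once that $[ab]_c=[a]_{bc}[b]_c$.

**Definition (partitions).** $m_k(\lambda)$ is the multiplicity of $k$ as a part of $\lambda$. For $\ell\ge2$, $\mathsf{CRP}_\ell(n)$ is the set of partitions of $n$ with no part divisible by $\ell$ ($\ell$-class regular partitions). An $\ell$-core is a partition from which no rim hook of length $\ell$ can be removed. $\mathsf{Bl}_\ell(n)$ is the set of pairs $(\rho,d)$ with $\rho$ an $\ell$-core, $d\ge0$ and $|\rho|+\ell d=n$; here $\rho$ is the core and $d$ the $\ell$-weight.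

For example, the $2$-cores are the staircases $\emptyset,(1),(2,1),(3,2,1),\dots$, of sizes $0,1,3,6,\dots$. So $\mathsf{Bl}_2(4)=\{(\emptyset,2)\}$ and $\mathsf{Bl}_2(3)=\{((1),1),((2,1),0)\}$.

The set $\mathsf{Bl}_\ell(n)$ labels the blocks of the Iwahori–Hecke algebra $H_n(\xi)$ of $S_n$ over $\mathbb C$ at a primitive $\ell$-th root of unity $\xi$. This algebra is isomorphic to the cyclotomic quiver Hecke algebra $R^{\Lambda_0}_n$ of type $A^{(1)}_{\ell-1}$ (Brundan–Kleshchev), and the isomorphism gives it a $\mathbb Z$-grading.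

**Definition (graded Cartan matrix).** For a finite-dimensional graded algebra, choose the indecomposable graded projective modules $P(\lambda)$, one from each class up to isomorphism and grading shift. The graded Cartan matrix has $(\lambda,\mu)$ entry $\sum_j\dim_{\mathbb C}\mathrm{Hom}(P(\lambda),P(\mu))_j\,v^j$. Other choices of shifts multiply rows and columns by powers of $v$. $C^v_{\ell,d}$ is the graded Cartan matrix of the block of $\ell$-weight $d$ with empty core, that is, of $R^{\Lambda_0}_{d\delta}$; for $d=0$ it is $(1)$.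

For a prime $p$, $\nu_p$ is the $p$-adic valuation and $a_p(t)=t/p^{\nu_p(t)}$. The symbol $\bigoplus$ of matrices is the block-diagonal sum. The following is stated as a conjecture in Shunsuke Tsuchioka, "Graded Cartan determinants of the symmetric groups", arXiv:1205.0185 (2012).

**Conjecture.** Let $p\ge2$ be a prime, $r\ge1$ and $\ell=p^r$. Then for each $n\ge0$
$$\bigoplus_{(\rho,d)\in\mathsf{Bl}_\ell(n)}C^v_{\ell,d}\cong_{\mathscr A}\{r^v_{p,r}(\lambda)\mid\lambda\in\mathsf{CRP}_\ell(n)\}$$
as multisets, where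
$$r^v_{p,r}(\lambda)=\prod_{k\ge1}\prod_{t=1}^{\lfloor m_k(\lambda)/\ell\rfloor}[p^{r-\nu_p(k)}]_{tp^{\nu_p(k)}}\cdot[p^{\nu_p(t)}]_{a_p(t)p^{\nu_p(k)}}=\prod_{k\ge1}\prod_{t=1}^{\lfloor m_k(\lambda)/\ell\rfloor}[p^{r-\nu_p(k)+\nu_p(t)}]_{a_p(t)p^{\nu_p(k)}} .$$

The two products agree by $[ab]_c=[a]_{bc}[b]_c$ with $a=p^{r-\nu_p(k)}$, $b=p^{\nu_p(t)}$, $c=a_p(t)p^{\nu_p(k)}$. For $\ell=2$ and $n=2,3,4$ the right-hand sides are $\{[2]\}$, $\{1,[2]\}$, $\{1,[2][4]\}$, exactly the lists of Section 1.

The conjecture is true, and the prime power hypothesis can be dropped. Fix any integer $\ell\ge2$. For $k\ge1$ let $\pi_k$ be the set of primes dividing $\ell/\gcd(\ell,k)$. For a set of primes $\pi$ write $t=t_\pi t_{\pi'}$, where $t_\pi$ is the largest divisor of $t$ all of whose prime factors lie in $\pi$. Put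
$$F_k(m)=\prod_{t=1}^m\frac{1-q^{\ell t}}{1-q^{\gcd(\ell,k)\,t_{\pi_k'}}}\doteq\prod_{t=1}^m\Big[\tfrac{\ell}{\gcd(\ell,k)}\,t_{\pi_k}\Big]_{\gcd(\ell,k)\,t_{\pi_k'}},\qquad F_\lambda=\prod_{k\ge1}F_k(m_k(\lambda)),\tag{1}$$
$$r^v_\ell(\lambda)=\prod_{k\ge1}\prod_{t=1}^{\lfloor m_k(\lambda)/\ell\rfloor}\Big[\tfrac{\ell}{\gcd(\ell,k)}\,t_{\pi_k}\Big]_{\gcd(\ell,k)\,t_{\pi_k'}}\doteq\prod_{k\ge1}F_k\big(\lfloor m_k(\lambda)/\ell\rfloor\big).\tag{2}$$
If $\ell\mid k$, then $\pi_k=\emptyset$, every factor is $1$, and $F_k(m)=1$. For example, if $\ell=6$ and $k=2$, then $\pi_2=\{3\}$ and $F_2(3)\doteq[3]_2\,[3]_4\,[9]_2$. If $\ell=2$, then $F_1(2)\doteq[2][4]$ and $F_2(m)=1$.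

**Theorem 1 (all $\ell\ge2$).** For all $n\ge0$: $\displaystyle\bigoplus_{(\rho,d)\in\mathsf{Bl}_\ell(n)}C^v_{\ell,d}\cong_{\mathscr A}\{r^v_\ell(\lambda)\mid\lambda\in\mathsf{CRP}_\ell(n)\}$.

Let $\ell=p^r$ and $\ell\nmid k$. Then $\gcd(\ell,k)=p^{\nu_p(k)}$, $\pi_k=\{p\}$, $t_{\pi_k}=p^{\nu_p(t)}$ and $t_{\pi_k'}=a_p(t)$. So $r^v_\ell=r^v_{p,r}$ on $\mathsf{CRP}_\ell(n)$, and Theorem 1 contains the conjecture.

**Theorem 2 (blockwise form, all $\ell\ge2$).** $C^v_{\ell,d}\cong_{\mathscr A}\{F_{\lambda^{(\ell-1)}}\}$, where $(\lambda^{(1)},\dots,\lambda^{(\ell-1)})$ runs over all $(\ell-1)$-multipartitions of $d$. The graded Cartan matrix of every block of $\ell$-weight $d$ is $\cong_{\mathscr A}$ the same multiset.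

Both follow from a statement about symmetric functions. Let $\Lambda$ be the ring of symmetric functions over $\mathbb Z$, $\Lambda_{\mathscr A}=\Lambda\otimes\mathscr A$, $\Lambda_{s,\mathscr A}$ its degree $s$ part, and $\langle\,,\rangle$ the $\mathscr A$-bilinear Hall form, for which Schur functions are orthonormal. For $f\in\mathscr A$ let $\theta_f$ be the $\mathscr A$-algebra map with $p_k\mapsto f(v^k)p_k$.

**Theorem 3.** For all $\ell\ge2$ and $s\ge0$, the matrix of $\theta_{[\ell]}$ on $\Lambda_{s,\mathscr A}$ is $\cong_{\mathscr A}\{F_\lambda\mid\lambda\vdash s\}$.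

All diagonal entries in these theorems are, up to units, invariant under $v\mapsto v^{-1}$. So neither transposing Cartan matrices (left or right modules) nor reversing the grading affects the statements.

Sections 3 to 8 prove Theorem 3, Sections 9 to 13 reduce Theorem 2 to it, and Section 14 deduces Theorem 1 by counting.

## 3. The operators $\theta_f$ and plethysm

**Integrality of $\theta_f$.** The map $\theta_f$ is defined on power sums, which generate $\Lambda$ only over $\mathbb Q$, so one must see that it preserves $\Lambda_{\mathscr A}$. Let $H(T)=\sum_nh_nT^n=\exp\sum_{k\ge1}p_kT^k/k$. If $f=\sum_ac_av^a$, then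
$$\theta_f(H(T))=\exp\sum_k\sum_ac_av^{ak}\frac{p_kT^k}{k}=\prod_aH(v^aT)^{c_a},$$
which has coefficients in $\Lambda_{\mathscr A}$. Clearly $\theta_f\theta_g=\theta_{fg}$. If $f\ne0$, then $\theta_f$ is invertible over $\mathbb Q(v)$. Both $\theta_f$ and $\theta_f^{-1}$ are diagonal in the orthogonal basis $(p_\lambda)$, so they are self-adjoint for $\langle\,,\rangle$.

**Definition (plethysm).** Let $\psi^k$ be the ring map $v\mapsto v^k$, $p_n\mapsto p_{nk}$. For $z\in\Lambda_{\mathscr A}$, $G\mapsto G[z]$ is the $\mathscr A$-algebra map with $p_k[z]=\psi^k(z)$.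

It maps $\Lambda_{\mathscr A}$ to itself. Indeed, write $z$ as a signed sum of monomials $\pm\mathsf m$ in $v$ and the variables; then $H(T)[z]=\exp\sum_k\psi^k(z)T^k/k=\prod(1-T\mathsf m)^{\mp1}$, with integral coefficients. For example, $p_2[vh_1]=v^2p_2$, and $h_2[h_2]=s_{(4)}+s_{(2,2)}$.

For $f\in\mathscr A$ and $G,z\in\Lambda_{\mathscr A}$ we have
$$G[fz]=(\theta_fG)[z],\qquad\theta_f(G[z])=G[\theta_fz].\tag{3}$$
All four expressions are $\mathscr A$-algebra maps in $G$, so it is enough to take $G=p_k$. The first identity becomes $\psi^k(fz)=f(v^k)\psi^k(z)$, which is clear. The second becomes $\theta_f\psi^k=\psi^k\theta_f$. Both sides send $a\,p_{n_1}p_{n_2}\cdots$, with $a\in\mathscr A$, to $a(v^k)\prod_if(v^{kn_i})p_{kn_i}$.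

**Gauss' lemma.** If $c\in\mathscr A$ has content $1$, $x\in\mathbb Q\otimes\mathscr A$ and $cx\in\mathscr A$, then $x\in\mathscr A$. (Contents multiply, so $x$ has the content of $cx$, an integer.) It applies coefficientwise to $\Lambda_{\mathscr A}$.

**Normalization.** From now on $\theta=\theta_{(1-q^\ell)/(1-q)}$, so $\theta(p_n)=\frac{1-q^{\ell n}}{1-q^n}p_n$. Since $[\ell]=v^{1-\ell}\frac{1-q^\ell}{1-q}$ and $\theta_{v^n}$ is multiplication by $v^{ns}$ in degree $s$, the maps $\theta_{[\ell]}$ and $\theta$ agree up to a unit in each degree. So we prove Theorem 3 for $\theta$.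

## 4. Why power sums and complete functions both miss

Take $\ell=2$ and degree $2$. From $\theta(H(T))=H(T)H(qT)$,
$$\theta(h_2)=(1+q^2)h_2+q\,h_1^2,\qquad\theta(h_1^2)=(1+q)^2h_1^2 .$$
The matrix has the unit entry $q$, so $\theta\cong_{\mathscr A}\{1,(1+q)^2(1+q^2)\}=\{F_{(2)},F_{(1,1)}\}$, as Theorem 3 says.

The first thing to try is the eigenbasis $p_2,p_1^2$, with eigenvalues $1+q^2$ and $(1+q)^2$. These are not the right divisors: both lie in the proper ideal $(2,1+q)$, because $1+q^2=(1+q)^2-2q$, whereas the entries of the matrix of $\theta$ generate $\mathscr A$. The approach breaks because $p_2,p_1^2$ is a basis only over $\mathbb Q$, and $\mathscr A$ sees the prime $2$.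

The second thing to try is the basis $(h_\lambda)$, which is integral. One extracts as large a factor as possible from $\theta(h_\lambda)$. Section 5 will show that $\theta(h_k)$ is divisible by $f_k=\frac{1-q^\ell}{1-q^{\gcd(\ell,k)}}$, hence $\theta(h_\lambda)$ by $\prod_kf_k^{m_k(\lambda)}$. In our example $f_1=1+q$ and $f_2=1$, so the extracted factors are $1$ and $(1+q)^2$. Their product is not $\det\theta=(1+q)^2(1+q^2)$; the factor $1+q^2$ is missing. This approach stops at repeated parts.

We may, however, change $h_1^2$ by a multiple of $h_2$ and still have a basis. Put $G=h_1^2+\alpha h_2$. Then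
$$\theta(G)=\big((1+q)^2+q\alpha\big)h_1^2+\alpha(1+q^2)h_2 .$$
With $\alpha=(1+q)^2\beta$ the first coefficient is $(1+q)^2(1+q\beta)$, and $\beta=q$ gives
$$G=h_1^2+q(1+q)^2h_2,\qquad\theta(G)=(1+q)^2(1+q^2)\,\big(h_1^2+q\,h_2\big).$$
The whole factor $F_1(2)$ has come out. The requirement that $G$ can replace $h_1^m$ in the basis $(h_\lambda)$ is that the coefficient of $h_1^m$ be $1$ (a unit suffices). As $\langle h_\mu,e_m\rangle=0$ unless $\mu=(1^m)$, and $\langle h_1^m,e_m\rangle=1$, this says $\langle G,e_m\rangle=1$.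

The plan is therefore as follows. For each $k$ find $G=G^{(k)}_m\in\Lambda_{m,\mathscr A}$ with $\langle G,e_m\rangle=1$ and with $\theta_{f_k}(G)$ divisible by $F_k(m)$ (Section 6). Transport it from $h_1$ to $h_k$ by plethysm, where (3) turns $\theta$ into $\theta_{f_k}$ (Section 7 checks triangularity). Multiply over $k$, and compare determinants (Section 8).

## 5. The divisor carried by degree $k$

**Notation.** Until the end of Section 6 fix $k$ with $\ell\nmid k$, and put $g=\gcd(\ell,k)$, $P=\ell/g\ge2$, $\pi=\pi_k$ (the primes dividing $P$), $Q=q^g$ and $a(t)=t_{\pi'}$. Then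
$$f_k=\frac{1-q^\ell}{1-q^g}=\frac{1-Q^P}{1-Q},\qquad F_k(m)=\prod_{t=1}^m\frac{1-Q^{Pt}}{1-Q^{a(t)}}\in\mathscr A .\tag{4}$$

**Lemma A.** If $z\in\Lambda_{k,\mathscr A}$, then $\theta(z)=f_kz'$ with $z'\in\Lambda_{k,\mathscr A}$.

For example, let $\ell=4$, $k=2$, so $f_2=1+q^2$. Here $\theta(h_2)=(1+q^2+q^4+q^6)h_2+e_2(1,q,q^2,q^3)h_1^2$, which equals $(1+q^2)\big[(1+q^4)h_2+q(1+q+q^2)h_1^2\big]$.

*Proof.* We have $f_k=\prod_{d\mid\ell,\,d\nmid g}\Phi_d(q)$ with $\Phi_d$ the cyclotomic polynomials, up to sign. The factors are pairwise coprime in $\mathbb Q[v^{\pm1}]$, and $f_k$ has content $1$. Suppose we know that each such $\Phi_d(q)$ divides the eigenvalue $\prod_n\frac{1-q^{\ell n}}{1-q^n}$ (product over the parts $n$ of $\lambda$) of $\theta$ on $p_\lambda$, for every $\lambda\vdash k$. Then $f_k$ divides all these eigenvalues over $\mathbb Q$, so $\theta(z)/f_k\in\mathbb Q\otimes\Lambda_{\mathscr A}$, and Gauss' lemma with $c=f_k$ gives $\theta(z)/f_k\in\Lambda_{\mathscr A}$.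

So let $d\mid\ell$, $d\nmid g$ and $\lambda\vdash k$. Since $d\mid\ell$ and $d\nmid\gcd(\ell,k)$, we have $d\nmid k$. Hence $\lambda$ has a part $n$ with $d\nmid n$. As $d\mid\ell n$, $\Phi_d(q)$ divides $1-q^{\ell n}$ but not $1-q^n$, so it divides $(1-q^{\ell n})/(1-q^n)$; the other factors are polynomials. $\square$

## 6. An element with unit leading term and the full divisor

**Lemma B.** For every $m\ge0$ there are $G=G^{(k)}_m$ and $b$ in $\Lambda_{m,\mathscr A}$ with $\theta_{f_k}(G)=F_k(m)\,b$ and $\langle G,e_m\rangle=1$.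

*Idea.* Write $f=f_k$ and $F=F_k(m)$. We need $G=F\theta_f^{-1}(b)$, and by self-adjointness $\langle G,e_m\rangle=\langle b,E\rangle$ with $E=F\theta_f^{-1}(e_m)$. So we need two things: $F$ must clear the denominators of $\theta_f^{-1}$, so that $G$ and $E$ are integral; and some integral $b$ must pair with $E$ to $1$, which says that the Schur coefficients of $E$ generate the unit ideal. In the example $\ell=2$, $k=1$, $m=2$ one has $e_2=\frac12(p_1^2-p_2)$, so
$$E=\tfrac12\big((1+q^2)p_1^2-(1+q)^2p_2\big)=(1+q+q^2)\,e_2-q\,h_2 ,$$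
and $b=h_1^2+qh_2=(1+q)h_2+e_2$ gives $\langle b,E\rangle=-q(1+q)+1+q+q^2=1$.

*Proof.* Note $f(v^n)=\frac{1-Q^{Pn}}{1-Q^n}$, so $\theta_f(p_n)=\frac{1-Q^{Pn}}{1-Q^n}p_n$.

**Step 1.** *This step shows that $F\theta_f^{-1}(\Lambda_{m,\mathscr A})\subset\Lambda_{m,\mathscr A}$.* First, for $\lambda\vdash m$ we claim that $F\prod_n\frac{1-Q^{\lambda_n}}{1-Q^{P\lambda_n}}$ is a Laurent polynomial over $\mathbb Q$ in the indeterminate $Q$. All zeros and poles away from $0$ are at roots of unity, so we count exponents of each $\Phi_d(Q)$, using that $\Phi_d(Q)$ divides $1-Q^N$ if and only if $d\mid N$, and then exactly once.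

Suppose no prime of $\pi$ divides $d$. Then $d\mid PN\iff d\mid N$, and $d\mid a(t)\iff d\mid t$. So numerators and denominators cancel in pairs, and the exponents of $\Phi_d(Q)$ in $F$ and in the product are both $0$.

Suppose some prime of $\pi$ divides $d$. Then $d\nmid a(t)$ for all $t$, so the exponent in $F$ is $\#\{t\le m:d\mid Pt\}=\lfloor m/d_1\rfloor$ with $d_1=d/\gcd(d,P)$. The pole order of the product is at most $\#\{n:d\mid P\lambda_n\}=\#\{n:d_1\mid\lambda_n\}$. Each such part is at least $d_1$ and their sum is at most $m$, so this number is at most $\lfloor m/d_1\rfloor$. This proves the claim.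

The claim says that $F\theta_f^{-1}$ has eigenvalues in $\mathbb Q\otimes\mathscr A$ on the $p_\lambda$, so $F\theta_f^{-1}(\Lambda_{m,\mathscr A})\subset\mathbb Q\otimes\Lambda_{m,\mathscr A}$. To remove the rational denominators, let $c=\det(\theta_f|_{\Lambda_{m,\mathscr A}})=\prod_{\lambda\vdash m}\prod_jf(v^{\lambda_j})$. It has content $1$, being a product of elements of content $1$. By the adjugate matrix, $c\,\theta_f^{-1}$ is integral. So for $b\in\Lambda_{m,\mathscr A}$ the element $x=F\theta_f^{-1}(b)$ satisfies $cx\in\Lambda_{m,\mathscr A}$, and Gauss' lemma gives $x\in\Lambda_{m,\mathscr A}$.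

**Step 2.** *This step produces many explicit elements of the ideal $I\subset\mathscr A$ generated by the Schur coefficients of $E=F\theta_f^{-1}(e_m)$.* For $c\ge1$ let $\chi_c:\Lambda_{\mathscr A}\to\mathscr A$ be the $\mathscr A$-algebra map $p_n\mapsto(-1)^{n-1}\frac{1-Q^{cn}}{1-Q^n}$. This is the involution $\omega$ ($p_n\mapsto(-1)^{n-1}p_n$) followed by the specialization to the variables $1,Q,\dots,Q^{c-1}$, so it takes integral values, and $\chi_c(E)\in I$.

To compute $\chi_c(E)$, use $\sum_me_mT^m=\exp\sum_n(-1)^{n-1}p_nT^n/n$. Expanding in powers of $Q$,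
$$\sum_m\chi_c(\theta_f^{-1}e_m)T^m=\exp\sum_{n\ge1}\frac{T^n}n\,\frac{1-Q^{cn}}{1-Q^{Pn}}=\prod_{j\ge0}\frac{1-Q^{Pj+c}T}{1-Q^{Pj}T}.$$
The $q$-binomial theorem expands the right side. In detail, put $\beta=Q^P$, $\alpha=Q^c$ and let $\Psi(T)=\sum_mc_mT^m$ be the product. Then $(1-T)\Psi(T)=(1-\alpha T)\Psi(\beta T)$, so $c_m(1-\beta^m)=c_{m-1}(1-\alpha\beta^{m-1})$ and $c_0=1$. Hence
$$\chi_c(\theta_f^{-1}e_m)=\frac{\prod_{j=0}^{m-1}(1-Q^{Pj+c})}{\prod_{t=1}^m(1-Q^{Pt})},\qquad
\rho_c:=\chi_c(E)=\frac{\prod_{j=0}^{m-1}(1-Q^{Pj+c})}{\prod_{t=1}^m(1-Q^{a(t)})}\in I.\tag{5}$$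

**Step 3.** *This step shows $I=\mathscr A$: no maximal ideal contains all $\rho_c$.* Suppose $I\subset\mathfrak m$ with $\mathfrak m$ maximal. The field $\kappa=\mathscr A/\mathfrak m$ is finite, because $\mathscr A$ is a finitely generated ring. Let $w$ be its characteristic and $e$ the multiplicative order of the image of $Q$ in $\kappa$. Then $e$ divides $|\kappa|-1$, so $w\nmid e$. In the local ring $\mathscr A_{\mathfrak m}$, $1-Q^N$ is a unit if and only if $e\nmid N$, and $\frac{1-Q^{eN}}{1-Q^e}=\sum_{x<N}Q^{ex}\equiv N\pmod{\mathfrak m}$. In each of three cases we find a $c$ for which $\rho_c$ is a unit of $\mathscr A_{\mathfrak m}$; this contradicts $\rho_c\in I\subset\mathfrak m$.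

(i) *Some $p_0\in\pi$ divides $e$.* Take $c=1$. All $Pj+1$ and all $a(t)$ are prime to $p_0$, hence not divisible by $e$. So all factors in $\rho_1$ are units, and $\rho_1$ is a unit.

(ii) *No prime of $\pi$ divides $e$, and $w\notin\pi$.* Take $c=P$. Then $\rho_P=\prod_t\frac{1-Q^{Pt}}{1-Q^{a(t)}}$, and $Pt=a(t)N_t$ with $N_t=Pt_\pi$ a product of primes of $\pi$. If $e\mid a(t)$, the factor is $\sum_{x<N_t}Q^{a(t)x}\equiv N_t\not\equiv0$ in $\kappa$, since $w\notin\pi$. If $e\nmid a(t)$, then $e\nmid a(t)N_t$, because $e$ is prime to $N_t$, and the factor is a quotient of units. So $\rho_P$ is a unit.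

(iii) *No prime of $\pi$ divides $e$, and $w\in\pi$.* Now the choice $c=P$ fails as soon as some factor has $e\mid a(t)$, because $N_t\equiv0$. Since $w\nmid e$, we can instead choose $c\ge1$ with $c\equiv P\pmod e$ and $c\equiv1\pmod w$. As $\gcd(e,P)=1$,
$$e\mid Pj+c\iff e\mid P(j+1)\iff e\mid j+1 .$$
So exactly $\lfloor m/e\rfloor$ numerator factors are non-units. For these, $Pj+c=eN$, and $Pj+c\equiv1\pmod w$ because $w\mid P$; so $w\nmid N$, and the factor is $(1-Q^e)$ times a unit. In the denominator, $t/a(t)=t_\pi$ is prime to $e$, so $e\mid a(t)\iff e\mid t$. So exactly $\lfloor m/e\rfloor$ denominator factors are non-units, and each is $(1-Q^e)$ times a unit, since $w\in\pi$ gives $w\nmid a(t)$. The powers of the nonzero element $1-Q^e$ cancel, and $\rho_c$ is a unit.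

**Step 4.** *This step picks $b$ and $G$.* By Step 3 some $\mathscr A$-combination of the Schur coefficients of $E$ is $1$; that is, there is $b\in\Lambda_{m,\mathscr A}$ with $\langle b,E\rangle=1$. Put $G=F\theta_f^{-1}(b)$, which is integral by Step 1. Then $\theta_f(G)=Fb$ and $\langle G,e_m\rangle=\langle b,F\theta_f^{-1}e_m\rangle=\langle b,E\rangle=1$. $\square$

## 7. Plethysm with $\pm h_k$ keeps the leading term

Order partitions by dominance. We want to insert $h_k$, up to sign, into $G^{(k)}_m$ and keep $h_{(k^m)}=h_k^m$ as leading term. The sign matters. For $m=2$, $k=2$ and $G=\alpha h_2+\beta h_1^2$, so $\langle G,e_2\rangle=\beta$, the formula $h_2[h_2]=s_{(4)}+s_{(2,2)}=h_4+h_{(2,2)}-h_{(3,1)}$ shows that $G[h_2]$ has $h_{(2,2)}$-coefficient $\alpha+\beta$, which need not be a unit. But $h_2[-h_2]=e_2[h_2]=s_{(3,1)}=h_{(3,1)}-h_4$, so $G[-h_2]=\beta h_{(2,2)}+\alpha(h_{(3,1)}-h_4)$.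

**Lemma C.** Let $G\in\Lambda_{m,\mathscr A}$ with $\langle G,e_m\rangle=1$, let $k\ge1$ and $z_k=(-1)^{k-1}h_k$. Then $G[z_k]\in\pm h_{(k^m)}+\sum_{\mu>(k^m)}\mathscr A\,h_\mu$.

*Proof.* **Step 1.** *This step bounds which Schur functions occur.* For $\alpha\vdash m$, $s_\alpha[h_k]$ is the character of $S_\alpha(\mathrm{Sym}^kV)$, with $S_\alpha$ the Schur functor. This is a summand of $(\mathrm{Sym}^kV)^{\otimes m}$, whose character is $h_{(k^m)}=\sum_{\mu\ge(k^m)}K_{\mu,(k^m)}s_\mu$. So only $s_\mu$ with $\mu\ge(k^m)$ occur in $G[h_k]$, for any $G\in\Lambda_{m,\mathscr A}$.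

**Step 2.** *This step computes the coefficient of $s_{(k^m)}$ in $s_\alpha[h_k]$.* Take $V=\mathbb C^m$, so that $s_{(k^m)}$ is the character $\det^k$. As a module for $GL(V)\times S_m$, $(\mathrm{Sym}^kV)^{\otimes m}=\bigoplus_\alpha S_\alpha(\mathrm{Sym}^kV)\otimes S^\alpha$ with $S^\alpha$ the Specht modules. So the coefficient we want is the multiplicity of $S^\alpha$ in the $S_m$-module $\mathrm{Hom}_{GL(V)}(\det^k,(\mathrm{Sym}^kV)^{\otimes m})$. Realize $(\mathrm{Sym}^kV)^{\otimes m}$ as the polynomials in an $m\times m$ matrix $x=(x_{ij})$ of degree $k$ in each row, where $g\in GL(V)$ acts by $x\mapsto xg$ and $S_m$ permutes rows. A $\det^k$-semi-invariant $\phi$ satisfies $\phi(xg)=\det(g)^k\phi(x)$. Putting $x=1$ gives $\phi(g)=\phi(1)\det(g)^k$ for all invertible $g$, so $\phi=\phi(1)\det(x)^k$. Conversely $\det(x)^k$ has degree $k$ in each row. Hence the $S_m$-module is one-dimensional, and row permutations act on it by $\mathrm{sgn}^k$. The coefficient is therefore $1$ for $\alpha=(1^m)$ and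 $0$ otherwise if $k$ is odd, and $1$ for $\alpha=(m)$ and $0$ otherwise if $k$ is even. So the coefficient of $s_{(k^m)}$ in $G[h_k]$ is $\langle G,e_m\rangle$ for $k$ odd and $\langle G,h_m\rangle$ for $k$ even.

**Step 3.** *This step uses the sign in $z_k$.* For $k$ odd, $z_k=h_k$ and the coefficient is $1$. For $k$ even, $z_k=-h_k$. Since $p_\lambda[-h_k]=(-1)^{\#\text{parts of }\lambda}p_\lambda[h_k]$ and $\omega p_\lambda=(-1)^{m-\#\text{parts of }\lambda}p_\lambda$, we have $G[-h_k]=(-1)^m(\omega G)[h_k]$. By Step 2 its coefficient of $s_{(k^m)}$ is $(-1)^m\langle\omega G,h_m\rangle=(-1)^m\langle G,e_m\rangle=(-1)^m$. So in all cases $G[z_k]\in\pm s_{(k^m)}+\sum_{\mu>(k^m)}\mathscr As_\mu$. Inverting the unitriangular Kostka matrix gives $s_\mu\in h_\mu+\sum_{\nu>\mu}\mathbb Zh_\nu$, and the lemma follows. $\square$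

## 8. The adapted basis and its determinant

**Step 1.** *This step builds a basis of $\Lambda_{s,\mathscr A}$.* For $\lambda\vdash s$ set
$$G_\lambda=\prod_{k:\,\ell\nmid k}G^{(k)}_{m_k(\lambda)}[z_k]\cdot\prod_{k:\,\ell\mid k}h_k^{m_k(\lambda)} .$$
We have $h_\mu h_\nu=h_{\mu\cup\nu}$. If $\mu\ge\mu^1$ and $\nu\ge\nu^1$, then $\mu\cup\nu\ge\mu^1\cup\nu^1$, with equality only if $\mu=\mu^1$ and $\nu=\nu^1$. Indeed $(\mu\cup\nu)'=\mu'+\nu'$, conjugation reverses dominance, and dominance is a comparison of partial sums, which add. So Lemma C gives $G_\lambda\in\pm h_\lambda+\sum_{\mu>\lambda}\mathscr Ah_\mu$, and $(G_\lambda)_{\lambda\vdash s}$ is an $\mathscr A$-basis of $\Lambda_{s,\mathscr A}$.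

**Step 2.** *This step extracts $F_\lambda$ from $\theta(G_\lambda)$.* For $\ell\nmid k$ write $\theta(z_k)=f_kz_k'$ (Lemma A). By (3) and Lemma B, with $m=m_k(\lambda)$,
$$\theta\big(G^{(k)}_m[z_k]\big)=G^{(k)}_m[\theta z_k]=G^{(k)}_m[f_kz_k']=(\theta_{f_k}G^{(k)}_m)[z_k']\in F_k(m)\,\Lambda_{\mathscr A}.$$
For $\ell\mid k$ we have $F_k(m)=1$. As $\theta$ is multiplicative, $\theta(G_\lambda)=F_\lambda B_\lambda$ with $B_\lambda\in\Lambda_{s,\mathscr A}$.

**Step 3.** *This step reduces Theorem 3 to a determinant identity.* Let $D=\mathrm{diag}(F_\lambda)$, and let $\mathbf G,\mathbf B$ be the matrices of $(G_\lambda)$, $(B_\lambda)$ in a fixed basis. Then $[\theta]\,\mathbf G=\mathbf B\,D$ with $\det\mathbf G$ a unit. If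
$$\prod_{\lambda\vdash s}F_\lambda\doteq\det(\theta|_{\Lambda_{s,\mathscr A}}),\tag{6}$$
which is nonzero, then $\det\mathbf B$ is a unit, $(B_\lambda)$ is also an $\mathscr A$-basis, and $\theta\cong_{\mathscr A}\{F_\lambda\}$.

**Step 4.** *This step proves (6).* Let $\mathsf p(n)$ be the number of partitions of $n$ ($0$ if $n<0$). The number of $\lambda\vdash s$ with $m_k(\lambda)\ge t$ is $\mathsf p(s-kt)$. Hence
$$\prod_{\lambda\vdash s}F_\lambda=\prod_{k,t\ge1}\Big(\frac{1-q^{\ell t}}{1-q^{\gcd(\ell,k)t_{\pi_k'}}}\Big)^{\mathsf p(s-kt)},$$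
$$\det\theta=\prod_{\lambda\vdash s}\prod_k\Big(\frac{1-q^{\ell k}}{1-q^k}\Big)^{m_k(\lambda)}=\prod_{k,t\ge1}\Big(\frac{1-q^{\ell t}}{1-q^t}\Big)^{\mathsf p(s-kt)},$$
where in the last step the names $k,t$ were exchanged. The numerators agree. In the denominators we group the pairs $(k,t)$ by $N=kt$. The second product then has the exponents $t=N/k$, that is, all divisors of $N$, each once. So it suffices that for each $N\ge1$ the map $k\mapsto\gcd(\ell,k)\,(N/k)_{\pi_k'}$ is a bijection of the set of divisors of $N$.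

This map acts prime by prime. Let a prime $w$ have exponents $M,r,x$ in $N,\ell,k$. Then $w\in\pi_k\iff x<r$. If $x<r$, then $\gcd(\ell,k)$ contributes $x$ and $(N/k)_{\pi_k'}$ contributes $0$; the image has exponent $x$. If $r\le x\le M$, the image has exponent $r+(M-x)$. So the exponents below $r$ are fixed and those in $\{r,\dots,M\}$ are reversed, which is a bijection of $\{0,\dots,M\}$. (For $\ell=2$, $N=4$: $1\mapsto1$, $2\mapsto4$, $4\mapsto2$.) This proves (6) and Theorem 3. $\blacksquare$

For $\ell=2$, $s=3$ the result reads $\theta\cong_{\mathscr A}\{[2],[2],[2][4][2]_3\}$ for $\lambda=(3),(2,1),(1^3)$. The product is $\doteq(1+q)^4(1+q^2)(1+q^3)$, which is indeed the product of the eigenvalues $1+q^3$, $(1+q^2)(1+q)$, $(1+q)^3$.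

## 9. Cartan matrices as Gram matrices

We now reduce Theorem 2 to Theorem 3. Let $I=\{0,\dots,\ell-1\}$, $J=\{1,\dots,\ell-1\}$, and let $(a_{ij})$ be the Cartan matrix of type $A^{(1)}_{\ell-1}$. Then $a_{ii}=2$; for $\ell\ge3$, $a_{ij}=-1$ if $i-j\equiv\pm1\pmod\ell$ and $0$ for other $i\ne j$; for $\ell=2$, $a_{01}=a_{10}=-2$. The invariant form has $(\alpha_i,\alpha_j)=a_{ij}$, $(\Lambda_0,\alpha_i)=\delta_{i0}$, $(\Lambda_0,\Lambda_0)=0$, and $\langle h_i,\mu\rangle=(\alpha_i,\mu)$. Put $\delta=\sum_{i\in I}\alpha_i$; then $(\delta,\alpha_i)=0$ and $(\Lambda_0,\delta)=1$. The Weyl group $W$ is generated by $s_i\mu=\mu-\langle h_i,\mu\rangle\alpha_i$; it preserves the form and fixes $\delta$. For a partition $\rho$, $\mathrm{cont}(\rho)=\sum\alpha_{b-a\bmod\ell}$ over the boxes in row $a$, column $b$ of $\rho$. A rim hook of length $\ell$ contains each residue once and so contributes $\delta$.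

Let $V=V(\Lambda_0)$ be the irreducible highest weight module over $U_v=U_v(\widehat{\mathfrak{sl}}_\ell)$, over $\mathbb Q(v)$, with highest weight vector $v_0$; $K_i$ acts on the weight space $V_\mu$ by $v^{\langle h_i,\mu\rangle}$. Let $U_{\mathscr A}$ be the $\mathscr A$-form with divided powers $E_i^{(n)}=E_i^n/[n]!$, $F_i^{(n)}=F_i^n/[n]!$, where $[n]!=[1][2]\cdots[n]$. Put $V_{\mathscr A}=U_{\mathscr A}v_0$, which is spanned over $\mathscr A$ by the products of $F_i^{(n)}$'s applied to $v_0$. A bar denotes $v\mapsto v^{-1}$; antilinear means semilinear for the bar. Write $R_\alpha=R^{\Lambda_0}_\alpha$ and $\mathrm{gdim}\,M=\sum_j\dim M_j\,v^j$. A graded Morita equivalence is an equivalence of categories of graded modules compatible with grading shifts. We use the following published facts.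

**(F1)** (Brundan–Kleshchev, *Graded decomposition numbers for cyclotomic Hecke algebras*, Adv. Math. 222 (2009), Theorem 4.18.) $\bigoplus_\alpha K_0(R_\alpha\text{-gproj})\cong V_{\mathscr A}$ as $\mathscr A$-modules, with summand $\alpha$ corresponding to the weight $\Lambda_0-\alpha$. Up to grading shifts, $F_i$ and $E_i$ correspond to $i$-induction and $i$-restriction. The Cartan pairing $\sum_j\dim\mathrm{Hom}(P,P')_jv^j$ (antilinear in $P$, linear in $P'$) corresponds to the Shapovalov form $(\,,)_H$, normalized by $(v_0,v_0)_H=1$ and $(F_ix,y)_H=v^{-1+\langle h_i,\mu\rangle}(x,E_iy)_H$ for $x\in V_\mu$.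

**(F2)** (Lusztig, *Introduction to Quantum Groups*, 5.2.) There are mutually inverse maps $T_i^{\pm1}:V\to V$, given on each weight space by locally finite $\mathscr A$-combinations of products of divided powers of $E_i,F_i$. Hence they preserve $V_{\mathscr A}$, and $T_i$ maps $V_\mu$ to $V_{s_i\mu}$. If $E_iu=0$ and $u$ has $h_i$-weight $N$, then $T_i(F_i^{(j)}u)=\pm v^nF_i^{(N-j)}u$, where the sign and $n$ depend only on $j,N$.

**(F3)** (Evseev, *RoCK blocks, wreath products and KLR algebras*, Math. Ann. 369 (2017).) If $\rho$ is a $d$-Rouquier $\ell$-core (these exist for every $d$), there is a homogeneous idempotent $f\in B=R_{\mathrm{cont}(\rho)+d\delta}$ such that $fBf$ is graded Morita equivalent to $R_\delta\wr S_d=R_\delta^{\otimes d}\rtimes S_d$. (We use Rouquier cores only through this statement.)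

**(F4)** (Standard.) The weights of $V$ are $w\Lambda_0-d\delta$ with $w\in W$, $d\ge0$. The multiplicity of $w\Lambda_0-d\delta$ is the number of $(\ell-1)$-multipartitions of $d$. The weights $\Lambda_0-\mathrm{cont}(\rho)$, $\rho$ an $\ell$-core, are exactly the elements of $W\Lambda_0$, and the block $(\rho,d)$ has weight $\Lambda_0-\mathrm{cont}(\rho)-d\delta$.

**A Hermitian form.** *The aim is to remove the powers of $v$ in $(\,,)_H$.* Let $\Omega$ be the antilinear anti-automorphism $E_i\leftrightarrow F_i$, $K_i\mapsto K_i^{-1}$ of $U_v$; it respects $[E_i,F_i]=\frac{K_i-K_i^{-1}}{v-v^{-1}}$, because it fixes both sides. For $x\in V$ let $\epsilon(x)$ be the coefficient of $v_0$ in $x$. By the triangular decomposition, $\epsilon(av_0)$ depends only on the component of $a$ in the subalgebra of the $K_i^{\pm1}$, evaluated at $K_i\mapsto v^{\langle h_i,\Lambda_0\rangle}$. The map $\Omega$ preserves the decomposition and is $K_i\mapsto K_i^{-1}$, $v\mapsto v^{-1}$ on that subalgebra. Hence $\epsilon(\Omega(a)v_0)=\overline{\epsilon(av_0)}$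 for all $a\in U_v$. Put
$$(uv_0,u'v_0)=\epsilon(\Omega(u)u'v_0)=\overline{\epsilon(\Omega(u')uv_0)} .$$
The first expression depends only on $u'v_0$ and the second only on $uv_0$, so the form is well defined. It is Hermitian ($(y,x)=\overline{(x,y)}$), antilinear in the first and linear in the second argument, $(v_0,v_0)=1$, and $(ux,y)=(x,\Omega(u)y)$. Set
$$n(\alpha)=(\Lambda_0,\alpha)-\tfrac12(\alpha,\alpha),\qquad\text{so}\qquad n(\alpha+\alpha_i)-n(\alpha)=-1+\langle h_i,\Lambda_0-\alpha\rangle .$$
For $x\in V_{\Lambda_0-\alpha}$ and $y\in V_{\Lambda_0-\alpha-\alpha_i}$ we have $(F_ix,y)=(x,E_iy)$, so induction on $\alpha$ and (F1) give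
$$(\,,)_H=v^{n(\alpha)}(\,,)\quad\text{on }V_{\Lambda_0-\alpha}.\tag{7}$$
Hence the graded Cartan matrix of $R_\alpha$ is, up to a unit factor and $\cong_{\mathscr A}$, the Gram matrix of $(\,,)$ on $V_{\mathscr A,\Lambda_0-\alpha}$ in any $\mathscr A$-bases: a change of bases is $C\mapsto\overline X^{\,T}CY$ with $X,Y\in GL_N(\mathscr A)$.

## 10. Blocks of equal weight have equivalent Cartan matrices

*The aim is to replace the empty core by a Rouquier core.* Let $x,y\in V_\mu$. By $\mathfrak{sl}_2$-theory over $\mathbb Q(v)$ we can write $x=\sum_jF_i^{(j)}u_j$, $y=\sum_jF_i^{(j)}u_j'$ with $E_iu_j=E_iu_j'=0$. Here $u_j,u_j'$ have $h_i$-weight $N_j=\langle h_i,\mu\rangle+2j$, and only $j\le N_j$ matter.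

If $j\ne j'$, then $(F_i^{(j)}u_j,F_i^{(j')}u'_{j'})=0$. For $j>j'$ it equals $(u_j,E_i^{(j)}F_i^{(j')}u'_{j'})=0$, since $\Omega(F_i^{(j)})=E_i^{(j)}$; for $j<j'$ use Hermitian symmetry. Moreover
$$(F_i^{(j)}u_j,F_i^{(j)}u_j')=(u_j,E_i^{(j)}F_i^{(j)}u_j')=\tbinom{N_j}{j}_{\!v}(u_j,u_j'),$$
with the quantum binomial coefficient, which is invariant under $j\mapsto N_j-j$. By (F2), $T_ix=\sum_j\pm v^{n_j}F_i^{(N_j-j)}u_j$, and $T_iy$ is the same sum with the same signs and $n_j$ and with $u_j'$ in place of $u_j$. The exponents $N_j-j=\langle h_i,\mu\rangle+j$ are distinct for distinct $j$, and $\overline{(\pm v^n)}(\pm v^n)=1$. So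
$$(T_ix,T_iy)=\sum_j\tbinom{N_j}{N_j-j}_{\!v}(u_j,u_j')=(x,y).$$
Since $T_i$ maps $V_{\mathscr A,\mu}$ bijectively to $V_{\mathscr A,s_i\mu}$, the Gram matrices of these lattices are $\cong_{\mathscr A}$.

By (F4) the block $(\rho,d)$ has weight $w\Lambda_0-d\delta=w(\Lambda_0-d\delta)$ for some $w\in W$. So all blocks of weight $d$ have $\cong_{\mathscr A}$ Cartan matrices. In particular $C^v_{\ell,d}\cong_{\mathscr A}$ the Cartan matrix of $B=R_{\mathrm{cont}(\rho)+d\delta}$ with $\rho$ a $d$-Rouquier core.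

## 11. Weight one

**Claim.** $R_\delta$ is graded Morita equivalent to a graded algebra $A$ with orthogonal idempotents $e_j$ ($j\in J$) summing to $1$ and
$$c_{ij}:=\mathrm{gdim}\,e_iAe_j=1+v^2,\ v,\ 0\quad\text{according as } i=j,\ |i-j|=1,\ |i-j|>1.\tag{8}$$
In particular $A$ is nonnegatively graded with $A_0=\bigoplus_j\mathbb Ce_j$.

For $\ell=2$, $A$ has graded dimension $1+v^2$, so it is the algebra $\mathbb C[x]/(x^2)$ of Section 1. For $\ell=3$, $c=\begin{pmatrix}1+v^2&v\\v&1+v^2\end{pmatrix}\cong_{\mathscr A}\{1,[3]\}$, because $v$ is a unit and $\det c=1+v^2+v^4$.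

*Proof.* **Step 1.** *This step describes extremal weight spaces.* Let $\mu\in W\Lambda_0$. Applying $T_i$'s to $v_0$, Section 10 shows that $V_{\mathscr A,\mu}=\mathscr Aw_\mu$ with $(w_\mu,w_\mu)=1$.

If $\langle h_i,\mu\rangle\ge0$, then $E_iw_\mu=0$. Indeed, a weight $w\Lambda_0-d\delta$ of $V$ has norm $-2d\le0$, whereas $(\mu+\alpha_i,\mu+\alpha_i)=0+2\langle h_i,\mu\rangle+2>0$, so $\mu+\alpha_i$ is not a weight.

If moreover $\langle h_i,\mu\rangle=1$, then $F_iw_\mu=\pm v^nT_iw_\mu$ by (F2) with $j=0$, $N=1$, so $F_iw_\mu$ generates $V_{\mathscr A,s_i\mu}$.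

**Step 2.** *This step computes the form on vectors $y_i\in V_{\mathscr A,\Lambda_0-\delta}$.* For $i\in J$ the weight $\mu_i=\Lambda_0-\delta+\alpha_i$ is extremal: it is $s_{\delta-\alpha_i}\Lambda_0$, as $\delta-\alpha_i$ is a real root with $(\delta-\alpha_i,\Lambda_0)=1$. Put $w_i=w_{\mu_i}$ and $y_i=F_iw_i$. For $i,j\in J$ we have $\langle h_i,\mu_j\rangle=a_{ij}$. So $E_iw_i=0$ and $(y_i,y_i)=(w_i,E_iF_iw_i)=[2]$. For $i\ne j$, $(y_i,y_j)=(w_i,E_iF_jw_j)=(w_i,F_jE_iw_j)$.

If $a_{ij}=0$, then $E_iw_j=0$ by Step 1, and $(y_i,y_j)=0$.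

If $a_{ij}=-1$, then $s_i\mu_j=\mu_j+\alpha_i$ is extremal with $h_i$-weight $1$ and a generator $u$. By Step 1, $E_iu=0$ and $F_iu$ generates $V_{\mathscr A,\mu_j}$, so $F_iu\doteq w_j$. As $E_iF_iu=[1]u=u$, we get $E_iw_j\doteq u$. The $h_j$-weight of $u$ is $2-1=1$, so $F_ju$ generates the lattice of weight $s_j(\mu_j+\alpha_i)=\mu_j+\alpha_i-\alpha_j=\mu_i$. Hence $F_jE_iw_j\doteq w_i$, and $(y_i,y_j)$ is a unit.

**Step 3.** *This step shows that $(y_i)_{i\in J}$ is an $\mathscr A$-basis of $V_{\mathscr A,\Lambda_0-\delta}$.* All coefficients of $\delta$ are $1$, so only products of first powers of the $F_i$ occur in weight $\Lambda_0-\delta$, and $V_{\mathscr A,\Lambda_0-\delta}=\sum_{i\in I}F_iV_{\mathscr A,\Lambda_0-\delta+\alpha_i}$. The summand $i=0$ vanishes, because $F_jv_0=0$ for $j\ne0$. So the $y_i$, $i\in J$, span. Their Gram matrix is tridiagonal with $[2]$ on the diagonal, and $(y_i,y_{i+1})(y_{i+1},y_i)=1$, a unit times its bar. So its leading minors satisfy $D_n=[2]D_{n-1}-D_{n-2}$, $D_0=1$,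 $D_1=[2]$. Thus $D_n=[n+1]$, and the Gram determinant is $D_{\ell-1}=[\ell]\ne0$. So the $y_i$ are independent.

**Step 4.** *This step translates back to modules.* The block of weight $\mu_i$ has one indecomposable projective up to shift, with class a generator $\pm v^aw_i$. Let $Q_i$ be the graded projective $R_\delta$-module obtained from it by $i$-induction; its class is $y_i$ up to a unit. Since $n(\delta)=1$, (7) gives $\mathrm{gdim}\,\mathrm{End}(Q_i)=v[2]=1+v^2$. So $\mathrm{End}(Q_i)_0=\mathbb C$ and $Q_i$ is graded indecomposable. Since $K_0$ is free on the indecomposable graded projectives up to shift, and the classes of the $\ell-1$ modules $Q_i$ form a basis, the $Q_i$ are all the indecomposable graded projectives up to shift, without repetition.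

For $|i-j|>1$, $\mathrm{Hom}(Q_i,Q_j)=0$. For $|i-j|=1$, $\mathrm{gdim}\,\mathrm{Hom}(Q_i,Q_j)$ is a unit with nonnegative coefficients, hence $v^{b_{ij}}$. By (7), $v^{-1}(\,,)_H$ is Hermitian here, so $\overline{v^{b_{ij}-1}}=v^{b_{ji}-1}$, that is, $b_{ij}+b_{ji}=2$. A shift of $Q_{i+1}$ against $Q_i$ changes $b_{i,i+1}$ by any integer we like. Shifting successively along the path $1,2,\dots,\ell-1$, we may assume $b_{i,i+1}=1=b_{i+1,i}$. Let $A$ be the (opposite) graded endomorphism algebra of $\bigoplus_iQ_i$; as $c$ is symmetric, the choice of side is irrelevant. $\square$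

## 12. Passage to the wreath product $A\wr S_d$

*The aim is to show that $C^v_{\ell,d}$ is $\cong_{\mathscr A}$ the graded Cartan matrix of $\mathcal W=A\wr S_d=A^{\otimes d}\rtimes S_d$.*

**Step 1.** *This step replaces $R_\delta$ by $A$ inside the wreath product.* Choose a degree $0$ idempotent $e\in R_\delta$, a sum of orthogonal primitive idempotents, one for each indecomposable projective up to shift. Then $R_\delta eR_\delta=R_\delta$, and $A'=eR_\delta e$ is basic. The element $e^{\otimes d}$ is fixed by $S_d$, so it is an idempotent of $R_\delta\wr S_d$. It is full, because it is full in $R_\delta^{\otimes d}$, and its truncation is $A'\wr S_d$. The algebra $A$ is obtained from $A'$ by regrading, because the $Q_i$ were shifted: elements of $e_iA'e_j$ are shifted in degree by $s_i-s_j$ for suitable integers $s_j$. For $\mathbf i,\mathbf j\in J^d$ put $e_{\mathbf i}=e_{i_1}\otimes\cdots\otimes e_{i_d}$, and regrade $e_{\mathbf i}(A'\wr S_d)e_{\mathbf j}$ by $\sum_as_{i_a}-\sum_as_{j_a}$. These sums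 do not change when $\mathbf i$ or $\mathbf j$ is permuted, so elements of $S_d$ keep degree $0$, and the result is $A\wr S_d$. A regrading of this kind amounts to shifting projective summands, which is a graded Morita equivalence. So $R_\delta\wr S_d$ is graded Morita equivalent to $\mathcal W$, and by (F3) so is $fBf$.

**Step 2.** *This step shows that $f$ loses nothing.* By (F1) and (F4), $B$ has as many simple modules (up to shift) as there are $(\ell-1)$-multipartitions of $d$. The same holds for $\mathcal W$, since $\mathcal W_0=\mathbb C^J\wr S_d$ is semisimple with simple modules labeled by these multipartitions, and $\mathcal W_{>0}$ is a nilpotent ideal. The simple $fBf$-modules correspond to the simple $B$-modules not killed by $f$. By the equality of numbers none is killed. Hence $B/BfB$ has no simple module, $BfB=B$, and $B$ is graded Morita equivalent to $fBf$ and so to $\mathcal W$.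

**Step 3.** *This step draws the conclusion.* A graded Morita equivalence matches indecomposable graded projectives up to shifts, so it changes the Cartan matrix only by permutations and by multiplying rows and columns by powers of $v$. With Section 10, $C^v_{\ell,d}\cong_{\mathscr A}$ the graded Cartan matrix of $\mathcal W$.

For $\ell=2$, $d=2$ this is the matrix of Section 1. As $\mathsf{Bl}_2(4)=\{(\emptyset,2)\}$, the announcement made there about $S_4$ is justified.

## 13. The Cartan matrix of $A\wr S_d$ is a plethystic substitution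

**Step 1.** *This step sets up characters of $\mathcal W_0$-modules.* A $\mathcal W_0$-module $M$ is determined by the $\prod_jS_{n_j}$-modules $e_{(n)}M$, where $e_{(n)}=e_1^{\otimes n_1}\otimes e_2^{\otimes n_2}\otimes\cdots$ and $\sum_jn_j=d$; this gives an equivalence with modules over $\prod_{(n)}\mathbb C[\prod_jS_{n_j}]$. Let $L_\mu$ be the simple module corresponding to $\bigotimes_jS^{\mu^{(j)}}$, for $\mu=(\mu^{(j)})_{j\in J}$ an $(\ell-1)$-multipartition of $d$. For a graded $\mathcal W_0$-module $M$ let $\mathrm{ch}(M)\in\bigotimes_{j\in J}\Lambda(X_j)\otimes\mathscr A$ be the sum over $(n)$ of the graded Frobenius characteristics of $e_{(n)}M$; here $X_j$ is a set of variables for each $j$. Then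
$$\mathrm{ch}(L_\mu)=s_\mu:=\prod_js_{\mu^{(j)}}[X_j],\qquad\sum_j\dim\mathrm{Hom}_{\mathcal W_0}(L_\lambda,M)_jv^j=\langle s_\lambda,\mathrm{ch}M\rangle .$$

**Step 2.** *This step identifies the Cartan entries.* Since $\mathcal W_{>0}$ is nilpotent and $\mathcal W/\mathcal W_{>0}=\mathcal W_0$, the indecomposable graded projectives are, up to shift, $P_\mu=\mathcal W\otimes_{\mathcal W_0}L_\mu$, and
$$\sum_j\dim\mathrm{Hom}_{\mathcal W}(P_\lambda,P_\mu)_jv^j=\sum_j\dim\mathrm{Hom}_{\mathcal W_0}(L_\lambda,P_\mu)_jv^j=\langle s_\lambda,\mathrm{ch}P_\mu\rangle .$$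

**Step 3.** *This step describes $P_\mu$ as a $\mathcal W_0$-module.* Put $d_j=|\mu^{(j)}|$. The module $L_\mu$ is induced from the $A_0^{\otimes d}\rtimes\prod_jS_{d_j}$-module $\bigotimes_j\big((\mathbb Ce_j)^{\otimes d_j}\otimes S^{\mu^{(j)}}\big)$. By transitivity of induction, $P_\mu$ is obtained by inducing this first to $A^{\otimes d}\rtimes\prod_jS_{d_j}$, where it becomes $\bigotimes_j\big((Ae_j)^{\otimes d_j}\otimes S^{\mu^{(j)}}\big)$, and then to $A^{\otimes d}\rtimes S_d$. The second induction is a sum over cosets of $\prod_jS_{d_j}$ in $S_d$. So, as graded $\mathcal W_0$-modules,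
$$P_\mu=\mathrm{Ind}\bigotimes_j\big((Ae_j)^{\otimes d_j}\otimes S^{\mu^{(j)}}\big),$$
induced from $\bigotimes_j(\mathbb C^J\wr S_{d_j})$.

**Step 4.** *This step computes $\mathrm{ch}(P_\mu)$.* Attach to a graded $\mathbb C^J\wr S_n$-module $M$ the polynomial functor of vector spaces $(Y_i)_{i\in J}$
$$\Phi_M(Y)=\Big(\bigoplus_{\mathbf i\in J^n}e_{\mathbf i}M\otimes Y_{i_1}\otimes\cdots\otimes Y_{i_n}\Big)_{S_n}\cong\bigoplus_{(n)}\Big(e_{(n)}M\otimes\bigotimes_jY_j^{\otimes n_j}\Big)_{\prod S_{n_j}},$$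
where the subscript denotes coinvariants; the isomorphism holds because the $S_n$-orbits on $J^n$ are labeled by the $(n)$, with stabilizers $\prod S_{n_j}$. By Schur–Weyl duality, $(S^\nu\otimes Y^{\otimes n})_{S_n}\cong S_\nu(Y)$. So the graded character of $\Phi_M$ is $\mathrm{ch}(M)$, with $X_i$ the eigenvalue variables on $Y_i$. Since coinvariants of an induced module are the coinvariants of the original one, $\Phi_{\mathrm{Ind}(M\otimes N)}=\Phi_M\otimes\Phi_N$, and $\mathrm{ch}$ is multiplicative for induction products.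

Now let $U=\bigoplus_iU_i$ be a graded $\mathbb C^J$-module and $M=U^{\otimes n}\otimes S^\nu$. Then $e_{\mathbf i}M=U_{i_1}\otimes\cdots\otimes U_{i_n}\otimes S^\nu$, so
$$\Phi_M(Y)=\Big(\big(\textstyle\bigoplus_iU_i\otimes Y_i\big)^{\otimes n}\otimes S^\nu\Big)_{S_n}\cong S_\nu\big(\textstyle\bigoplus_iU_i\otimes Y_i\big),\qquad\mathrm{ch}(M)=s_\nu\big[\textstyle\sum_i\mathrm{gdim}(U_i)X_i\big].$$
For $U=Ae_j$ we have $\mathrm{gdim}(U_i)=c_{ij}$. Hence
$$\mathrm{ch}P_\mu=\prod_js_{\mu^{(j)}}\big[\textstyle\sum_ic_{ij}X_i\big]=\Theta_c(s_\mu).$$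
Here, for $a\in\mathrm{Mat}_J(\mathscr A)$, $\Theta_a$ is the $\mathscr A$-algebra endomorphism $p_k[X_j]\mapsto\sum_ia_{ij}(v^k)p_k[X_i]$ of $\bigotimes_j\Lambda(X_j)\otimes\mathscr A$. It is integral, because it sends $H(T)[X_j]$ to a product of integer powers of series $H(v^nT)[X_i]$, as in Section 3. With Step 2, $C^v_{\ell,d}\cong_{\mathscr A}$ the matrix of $\Theta_c$ in degree $d$.

For $\ell=2$, $d=2$ one checks this against Section 1: $\Theta_c=\theta_{1+q}$, and $\theta_{1+q}(h_2)=(1+q^2)h_2+q(h_2+e_2)=(1+q+q^2)h_2+q\,e_2$, the first column of $C$.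

**Remark (signs).** The conclusion does not change if $S_d$ acts on $A^{\otimes d}$ with Koszul signs (parity equal to degree mod $2$). An $n$-cycle then acts on $u^{\otimes n}$ with the sign $(-1)^{(n-1)\deg u}$, so the off-diagonal terms $v^kp_k[X_{j\pm1}]$ of $\Theta_c(p_k[X_j])$ are multiplied by $(-1)^{k-1}$. Let $\Omega'$ apply $\omega$ to $\Lambda(X_j)$ for odd $j$. Adjacent indices have different parity, so the new map is $\Omega'\Theta_c\Omega'$, which is equivalent to $\Theta_c$ over $\mathscr A$.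

**Step 5.** *This step splits $\Theta_c$ into copies of $\theta_{[\ell]}$.* One checks on $p_k[X_j]$ that $\Theta_a\Theta_b=\Theta_{ab}$, so $\Theta_a$ is invertible for $a\in GL_J(\mathscr A)$. The matrix $v^{-1}c$ is tridiagonal with $[2]$ on the diagonal and $1$ beside it, and $\det(v^{-1}c)=[\ell]$ by the recursion of Section 11. Deleting its first row and last column leaves an upper unitriangular matrix $\mathbf U$, so in block form $v^{-1}c=\begin{pmatrix}\mathbf a&\mathbf b\\\mathbf U&\mathbf w\end{pmatrix}$. Multiplying the lower rows by $\mathbf U^{-1}$ and clearing with the resulting identity block gives $\begin{pmatrix}0&\mathbf b-\mathbf a\mathbf U^{-1}\mathbf w\\1&0\end{pmatrix}$, and the corner entry is $\doteq\det(v^{-1}c)=[\ell]$. So $c=X\,\mathrm{diag}(1,\dots,1,[\ell])\,Y$ with $X,Y\in GL_J(\mathscr A)$ (for $\ell=2$ simply $c=v[2]$). Therefore $\Theta_c=\Theta_X\Theta_{\mathrm{diag}(1,\dots,1,[\ell])}\Theta_Y$ is equivalent in degree $d$ to $\mathrm{id}\otimes\cdots\otimes\mathrm{id}\otimes\theta_{[\ell]}$,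 that is,
$$C^v_{\ell,d}\cong_{\mathscr A}\bigoplus_{s=0}^d\big(\theta_{[\ell]}|_{\Lambda_{s,\mathscr A}}\big)^{\oplus u(d-s)},\qquad u(n)=\#\{(\ell-2)\text{-multipartitions of }n\}.\tag{9}$$

By Theorem 3, the right side of (9) is $\cong_{\mathscr A}$ the multiset in which $F_\lambda$, $\lambda\vdash s$, occurs $u(d-s)$ times. This is $\{F_{\lambda^{(\ell-1)}}\}$ over the $(\ell-1)$-multipartitions of $d$. With Section 10 for the other cores, Theorem 2 is proved. $\blacksquare$

## 14. Matching the two multisets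

By Theorem 2, $\bigoplus_{(\rho,d)\in\mathsf{Bl}_\ell(n)}C^v_{\ell,d}$ is $\cong_{\mathscr A}$ a diagonal matrix. To prove Theorem 1 it remains to match its entries, up to units, with $\{r^v_\ell(\lambda)\}$. We encode multisets of nonzero elements up to units as follows. Let $\Gamma=\mathrm{Frac}(\mathscr A)^\times/\mathscr A^\times$, work in $\mathbb Z[\Gamma][[z]]$, and write $\{x\}$ for the basis element of the class of $x$. Put $\Psi_k(z)=\sum_m\{F_k(m)\}z^m$, so that $\Psi_k(z)=(1-z)^{-1}$ if $\ell\mid k$.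

**Step 1.** *This step computes the generating function $L$ of the left side.* By definition of $F_\lambda$,
$$Y(z):=\sum_\lambda\{F_\lambda\}z^{|\lambda|}=\prod_{\ell\nmid k}\Psi_k(z^k)\prod_{\ell\mid k}(1-z^k)^{-1}.$$
A partition is the same as an $\ell$-core together with an $\ell$-tuple of partitions (its $\ell$-quotient), of total size equal to the weight. So the generating function of $\ell$-cores is $\prod_k(1-z^{\ell k})^\ell/(1-z^k)$. A diagonal entry on the left is given by a core, an $(\ell-2)$-multipartition, and a partition $\lambda=\lambda^{(\ell-1)}$ contributing $\{F_\lambda\}$, and the weight $d$ counts as $z^{\ell d}$. Hence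
$$L=\prod_k\frac{(1-z^{\ell k})^\ell}{1-z^k}\cdot\prod_k(1-z^{\ell k})^{-(\ell-2)}\cdot Y(z^\ell)=\prod_k\frac{(1-z^{\ell k})^2}{1-z^k}\prod_{\ell\mid k}\frac1{1-z^{\ell k}}\prod_{\ell\nmid k}\Psi_k(z^{\ell k}).$$

**Step 2.** *This step computes the generating function $R$ of the right side.* By (2), $r^v_\ell(\lambda)\doteq\prod_kF_k(\lfloor m_k(\lambda)/\ell\rfloor)$. Writing $m=\ell a+b$ with $0\le b<\ell$,
$$\sum_m\{F_k(\lfloor m/\ell\rfloor)\}z^{km}=(1+z^k+\cdots+z^{k(\ell-1)})\sum_a\{F_k(a)\}z^{\ell ka}=\frac{1-z^{\ell k}}{1-z^k}\Psi_k(z^{\ell k}).$$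
So
$$R=\sum_nz^n\sum_{\lambda\in\mathsf{CRP}_\ell(n)}\{r^v_\ell(\lambda)\}=\prod_{\ell\nmid k}\frac{1-z^{\ell k}}{1-z^k}\,\Psi_k(z^{\ell k}).$$

**Step 3.** *This step compares them.* The series $R$ has constant term $1$, so it is invertible. The series $\Psi_k$ cancel, and
$$\frac LR=\prod_k(1-z^{\ell k})^2\cdot\Big[\prod_k\frac1{1-z^k}\prod_{\ell\nmid k}(1-z^k)\Big]\cdot\Big[\prod_{\ell\mid k}\frac1{1-z^{\ell k}}\prod_{\ell\nmid k}\frac1{1-z^{\ell k}}\Big].$$
The first bracket is $\prod_{\ell\mid k}(1-z^k)^{-1}=\prod_k(1-z^{\ell k})^{-1}$, and the second is $\prod_k(1-z^{\ell k})^{-1}$. So $L=R$. The two multisets agree up to units for every $n$. This proves Theorem 1 and, for $\ell=p^r$, the conjecture. $\blacksquare$
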